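# Compact pluripolar sets and the extension of plurisubharmonic functions in dimension at least two

## 1. A level set that passes through one point and avoids a compact set

Let $B\subset\mathbb C^n$ be open, $n\ge 2$. Take a compact set $T\subset B$, a point $z_0\in B\setminus T$, and suppose that we have a holomorphic function $q$ on $B$ with
$$q(z_0)=1>\sup_T|q|. \tag{1}$$
For a compact set $C\subset B$ containing $z_0$, form
$$V=\{z\in C:\ q(z)=1\}. \tag{2}$$
Everything in these notes turns on this set. It passes through $z_0$. It does not meet $T$, because $|q|<1$ on $T$. Since $n\ge2$, it is a piece of a complex hypersurface (or of $B$ itself, if $q$ is constant there), so it has a maximum principle. In words: if $v$ is plurisubharmonic near $V$, then $v(z_0)$ is at most the supremum of $v$ over the points of $V$ on the edge of $C$. Lemma 2 makes this precise.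

Here is the smallest example. Let $B=\mathbb C^n$, $T=\{0\}$, $C=\{|z|\le 1\}$, $0<|z_0|<1$, and
$$q(z)=\frac{\langle z,z_0\rangle}{|z_0|^2}.$$
Then $q(z_0)=1$ and $q(0)=0$. The set $V=\{|z|\le1,\ \langle z,z_0\rangle=|z_0|^2\}$ is the part in the closed unit ball of an affine complex hyperplane that misses the origin. A complex line through $z_0$ inside this hyperplane meets the closed unit ball in a closed disc whose boundary circle lies on $|z|=1$. The maximum principle on that disc gives $v(z_0)\le\max_{V\cap\{|z|=1\}}v$ for each $v$ plurisubharmonic near $V$. For $n=1$ the set $V$ would be the single point $z_0$, with no edge, and nothing could be said.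

What this is for: suppose $v$ is plurisubharmonic off $T$, and we fear that $v$ blows up to $+\infty$ at $T$. If we know a bound $M$ for $v$ on the edge of $C$, the set $V$ carries this bound to $z_0$ without touching $T$. If we can do this for almost every $z_0$ near $T$, with one and the same $M$, then $v$ does not blow up after all. The work lies in producing $q$, and in arranging that the edge of $C$ stays away from the places where $v$ is out of control.

## 2. Pluripolar sets and the extension problem

Manifolds are second countable and of pure dimension $n$. *Plurisubharmonic* (psh) functions are upper semicontinuous (usc) with values in $[-\infty,\infty)$, and are subharmonic or $\equiv-\infty$ on complex lines in coordinates. The function $\equiv-\infty$ on a component is permitted; excluding it changes nothing.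

**Definition (pluripolar).** A set $K\subset X$ is *pluripolar* if every $p\in K$ has a connected neighborhood $U$ and a psh $\varphi\not\equiv-\infty$ on $U$ with $K\cap U\subset\{\varphi=-\infty\}$.

This is a local condition. It follows from the global one, in which a single $\varphi\not\equiv-\infty$ on the whole (connected) manifold works, because a psh function $\not\equiv-\infty$ on a connected set is locally integrable. Consequently pluripolar sets have measure zero, and the function $\varphi$ of the definition is $\not\equiv-\infty$ on every nonempty open subset of $U$.

**Definition (complete pluripolar).** A subset $K$ of a domain $\Omega$ is *complete pluripolar* if $K=\{\varphi=-\infty\}$ for some psh $\varphi\not\equiv-\infty$ on $\Omega$.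

The origin in $\mathbb C^n$ is complete pluripolar: take $\varphi=\log|z|$. The disc
$$K_0=\{(z_1,0):|z_1|\le1\}\subset\mathbb C^2$$
is compact and pluripolar, since $\log|z_2|=-\infty$ on it. It is not complete pluripolar. If $\varphi$ is psh on $\mathbb C^2$ and $-\infty$ on $K_0$, then $z_1\mapsto\varphi(z_1,0)$ is $-\infty$ on an open set, hence $\equiv-\infty$ on the whole line, so $\{\varphi=-\infty\}$ is larger than $K_0$. The same argument in a small ball around $(1,0)$ shows that $K_0$ fails to be complete even locally.

The following theorem is known. *If $\Omega$ is a domain in a Stein manifold of dimension $\ge2$ and $K$ is a compact complete pluripolar subset of $\Omega$, then every psh function on $\Omega\setminus K$ admits a unique psh extension to $\Omega$.* The question, whose source is Xieping Wang, "On the Ohsawa-Takegoshi $L^2$ extension theorem and removable singularities of plurisubharmonic functions", arXiv:2304.11007 (2023), is whether the word "complete" can be dropped. The example $K_0$ shows that dropping it really enlarges the class of sets. The answer is yes.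

**Answer.** For every domain $\Omega$ in a Stein manifold of dimension $\ge2$ and every compact pluripolar $K\subset\Omega$, every psh function on $\Omega\setminus K$ has a unique psh extension to $\Omega$.

It follows from a statement in which the Stein manifold has disappeared.

**Theorem 1.** Let $X$ be a complex manifold of dimension $n\ge2$, $\Omega\subset X$ a domain, and $K\subset\Omega$ compact and pluripolar. Assume there is a $C^2$ strictly psh function $\rho$ on a neighborhood of $K$. Then every psh function on $\Omega\setminus K$ has a unique psh extension to $\Omega$.

A Stein manifold carries a global smooth strictly psh function (embed it in some $\mathbb C^N$ and restrict $|z|^2$), so Theorem 1 contains the Answer.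

Each hypothesis is needed.

* Dimension: for $n=1$, the function $-\log|z|$ on $\mathbb C\setminus\{0\}$ tends to $+\infty$ at $0$, so it has no usc extension with values in $[-\infty,\infty)$.
* Compactness: the same happens to $-\log|z_1|$ on $\mathbb C^n\setminus\{z_1=0\}$.
* The function $\rho$: in $\mathbb P^n$ a hyperplane $K$ is compact and pluripolar (locally it is $\{\ell=0\}$ with $\ell$ holomorphic, so use $\log|\ell|$). The psh function $|z|^2$ on $\mathbb P^n\setminus K=\mathbb C^n$ is unbounded above near every point of $K$ and does not extend.

## 3. A point and a disc, by hand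

Let $n\ge 2$, let $K=\{0\}$, and let $\Omega$ contain the closed unit ball. By Section 1, every $z_0$ with $0<|z_0|<1$ satisfies $u(z_0)\le M:=\max_{|z|=1}u$; the maximum is finite from above because $u$ is usc and the sphere is compact and misses $K$. So $u$ is bounded above near $0$.

Now take $K=K_0$ in $\mathbb C^2$ and $u$ psh on $\mathbb C^2\setminus K_0$. If $|z_0|<2$ and the second coordinate $b$ of $z_0$ is not $0$, the complex line $\{z_2=b\}$ passes through $z_0$ and misses $K_0$. It meets $\{|z|\le2\}$ in a disc with boundary on the sphere $|z|=2$, which also misses $K_0$. So $u(z_0)\le M:=\max_{|z|=2}u$. This covers all $z_0$ with $|z_0|<2$ outside the null set $\{z_2=0\}$, and by Fact 1 below, $u\le M$ on $\{|z|<2\}\setminus K_0$. In terms of (2), $q=z_2/b$.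

In both cases the result is only an upper bound near $K$. The next section shows that such a bound is all one needs, and that it need only be proved almost everywhere.

## 4. Extension where the function is bounded above, and the singular set

Two textbook facts are used throughout.

**Fact 1.** In coordinates, a psh function is at each point at most its mean over every closed ball centered there and contained in its domain, and it is the limit of these means as the radius tends to $0$. Hence two psh functions that are equal a.e. are equal, and a psh function that is $\le M$ a.e. on an open set is $\le M$ there. In particular, psh extensions across closed pluripolar sets are unique, because those sets have measure zero.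

**Fact 2.** (Hörmander, *An Introduction to Complex Analysis in Several Variables*, Thm 4.3.4: in a pseudoconvex open set, the psh hull and the holomorphic hull of a compact set coincide.) Let $B\subset\mathbb C^n$ be open and pseudoconvex, $T\subset B$ compact and nonempty, $z_0\in B$. If some psh $\psi$ on $B$ has $\psi(z_0)>\sup_T\psi$, then some $q\in\mathcal O(B)$ satisfies (1).

Indeed, the hypothesis says that $z_0$ is not in the psh hull of $T$. So it is not in the holomorphic hull, which means that some $f\in\mathcal O(B)$ has $|f(z_0)|>\sup_T|f|$; put $q=f/f(z_0)$. The function $\psi$ need not be continuous, and $\sup_T\psi=-\infty$ is allowed. This is how a polar function $\varphi$ will produce $q$.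

**Lemma 1.** Let $X$ be a complex manifold, let $E\subset X$ be closed and pluripolar, and let $v$ be psh on $X\setminus E$ and bounded above near each point of $E$. Then $v$ extends to a psh function on $X$.

**Proof.** *Reduction to a ball.* Two local extensions agree off the null set $E$, hence agree where both are defined by Fact 1, so local extensions glue. It suffices to extend to a small coordinate ball $U$ around a point of $E$. We choose $U$ so small that $v\le M$ on $U\setminus E$ for some real $M$, and that there is a psh $\varphi\not\equiv-\infty$ on $U$ with $E\cap U\subset\{\varphi=-\infty\}$ and $\varphi\le0$ (shrink $U$ so that $\varphi$ is bounded above, and subtract a constant).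

*Pushing $v$ down to $-\infty$ on $E$.* For $\varepsilon>0$ put $v_\varepsilon=v+\varepsilon\varphi$ on $U\setminus E$ and $v_\varepsilon=-\infty$ on $E\cap U$. On the open set $U\setminus E$ it is a sum of psh functions. It is usc at $p\in E\cap U$: we have $v_\varepsilon\le M+\varepsilon\varphi$ on all of $U$, and $\varphi$ is usc with $\varphi(p)=-\infty$, so $v_\varepsilon(z)\to-\infty$ as $z\to p$. On complex lines, $v_\varepsilon$ satisfies the submean inequality on all sufficiently small circles around each point: trivially at points of $E$, where the value is $-\infty$, and at points of $U\setminus E$ because $v+\varepsilon\varphi$ is psh there. A usc function in the plane with this local submean property is subharmonic or $\equiv-\infty$ on each component. So $v_\varepsilon$ is psh on $U$.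

*Letting $\varepsilon\to0$.* Let $w=\sup_{\varepsilon>0}v_\varepsilon\le M$. Its usc regularization $w^*$ is psh on $U$, since the $v_\varepsilon$ form a family of psh functions bounded above. On the open set $U\setminus E$ we have $w\le v$, as $\varphi\le0$, and $v$ is usc, so $w^*\le v$ there. On $\{\varphi>-\infty\}$, that is a.e., we have $w=v$, so $w^*\ge v$. Hence $w^*=v$ a.e. on $U\setminus E$, and everywhere on $U\setminus E$ by Fact 1. So $w^*$ is a psh extension of $v$ to $U$. $\square$

**Definition (singular set).** Let $K\subset X$ be closed and pluripolar and $u$ psh on $X\setminus K$. The *singular set* $S_u$ is the set of $p\in K$ such that $u$ is unbounded above on $U\setminus K$ for every neighborhood $U$ of $p$.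

For $K=\{z_1=0\}\subset\mathbb C^n$, the function $\log|z_1|$ has $S_u=\varnothing$ and $-\log|z_1|$ has $S_u=K$.

If $p\in K\setminus S_u$ has an open neighborhood $U$ with $u$ bounded above on $U\setminus K$, then no point of $K\cap U$ is in $S_u$. So $S_u$ is closed in $K$, hence in $X$. Lemma 1, applied in the manifold $X\setminus S_u$ with $E=K\setminus S_u$, extends $u$ to a psh function
$$\tilde u\ \text{ on } X\setminus S_u,\qquad \tilde u=u\ \text{ on } X\setminus K. \tag{3}$$
So $u$ extends to $X$ as soon as $S_u=\varnothing$. We have to show that $S_u$ is empty.

## 5. The maximum principle on $\{q=1\}$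

In Section 3 the level sets were lines. A general level set of $q$ may be singular, so one needs a version of the maximum principle that does not care.

**Lemma 2.** Let $B\subset\mathbb C^n$ be open, $n\ge2$, $q\in\mathcal O(B)$, $C\subset B$ compact, and $V=\{z\in C:q(z)=1\}$. Let $\Sigma\subset C$ be closed with $V\setminus\Sigma\subset\operatorname{int}C$. Let $v$ be psh on an open set containing $V$, with $v\le M$ on $V\cap\Sigma$, where $M\in\mathbb R$. Then $v\le M$ on $V$.

**Proof.** If $V=\varnothing$ there is nothing to show.

**Step 1: an extremal maximum point.** We choose a maximum point of $v$ from which there is no room to move. Suppose that $m:=\max_Vv>M$; the maximum is attained because $v$ is usc and $V$ is compact. The set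
$$A=\{z\in V:v(z)=m\}=\{z\in V:v(z)\ge m\}$$
is nonempty, and compact since $v$ is usc. It is disjoint from $\Sigma$, where $v\le M<m$ on $V$. Let $a\in A$ maximize $|z|^2$ on $A$. Then $a\in V\setminus\Sigma\subset\operatorname{int}C$, so near $a$ the set $V$ equals $\{q=1\}$.

**Step 2: a holomorphic disc in $V$ through $a$.** We claim that there is a nonconstant holomorphic map $g:\mathbb D\to V$ with $g(0)=a$. This is where $n\ge2$ enters. Restrict $q-1$ to a complex affine 2-plane through $a$ and call the restriction $f$, so $f(a)=0$. If $f\equiv0$ near $a$, a small disc in a line of the plane will do. Otherwise choose linear coordinates $(x,y)$ of the plane, centered at $a$, with $f(0,y)\not\equiv0$ near $y=0$. By the Weierstrass preparation theorem, near $a$ the zeros of $f$ are those of a monic polynomial in $y$, of positive degree, whose lower coefficients are holomorphic in $x$ near $0$ and vanish at $x=0$. Replace it by an irreducible factor of the same kind, of degree $d\ge1$. Its discriminant is not identically zero, so it has no zeros for $0<|x|<\epsilon$ if $\epsilon$ is small. For such $x$ there are $d$ distinct roots, locally holomorphic in $x$, and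 one turn around $x=0$ permutes them. Put $N=d!$ and substitute $x=\tau^N$. One turn in $\tau$ is $N$ turns in $x$, and the $N$-th power of a permutation of $d$ objects is the identity. So a root becomes a single-valued holomorphic function $y(\tau)$ on a punctured disc. The roots tend to $0$ as $x\to0$, so $y$ extends holomorphically by $y(0)=0$. The map $\tau\mapsto(\tau^N,y(\tau))$ is holomorphic, nonconstant, sends $0$ to $a$, and lies in $\{f=0\}\subset\{q=1\}$. On a small disc around $0$ its image lies in $V$ by Step 1. Rescale this disc to $\mathbb D$.

**Step 3: contradiction.** The function $v\circ g$ is subharmonic on $\mathbb D$, is $\le m$, and equals $m$ at $0$. By the maximum principle $v\circ g\equiv m$, so $g(\mathbb D)\subset A$. By the choice of $a$, $|g|^2\le|a|^2=|g(0)|^2$. The subharmonic function $|g|^2$ has an interior maximum, so it is constant. Since $\Delta|g|^2=4|g'|^2$, the map $g$ is constant, contradicting Step 2. $\square$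

## 6. A polar function on all of $\mathbb C^n$, and what breaks when it is only local

Facts 1 and 2 with Lemmas 1 and 2 already settle a case. Suppose $K\subset\Omega\subset\mathbb C^n$ is compact and nonempty, $n\ge2$, and there is a psh $\varphi\not\equiv-\infty$ on all of $\mathbb C^n$ with $K\subset\{\varphi=-\infty\}$. Let $C\subset\Omega$ be compact with $K\subset\operatorname{int}C$, put $\Sigma=C\setminus\operatorname{int}C$, and let $M$ be an upper bound of $u$ on the compact set $\Sigma$, which misses $K$. Take $z_0\in\operatorname{int}C$ with $\varphi(z_0)>-\infty$. Since $\varphi(z_0)>-\infty=\sup_K\varphi$, Fact 2 with $B=\mathbb C^n$ and $T=K$ gives an entire $q$ with $q(z_0)=1>\sup_K|q|$. The set $V=\{q=1\}\cap C$ misses $K$, so $u$ is psh near $V$, and Lemma 2 gives $u(z_0)\le M$. This holds for almost every $z_0\in\operatorname{int}C$, so $u\le M$ on $\operatorname{int}C\setminus K$ by Fact 1, and $u$ extends by Lemma 1.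

Our hypothesis is weaker: $\varphi$ is given only near each point of $K$. Fact 2 needs $\varphi$ on a pseudoconvex set, so it is natural to work in a small ball. Let us try. Around $p\in S_u$ choose a coordinate ball $B$ that carries $\varphi$, take $C=\{|z|\le r\}\subset B$, $\Sigma=\{|z|=r\}$, $T=K\cap C$. For $\varphi(z_0)>-\infty$ we again get $q$ and $V$ with $V\cap K=\varnothing$, and Lemma 2 gives
$$u(z_0)\le \max_{V\cap\Sigma}u .$$
The right-hand side depends on $z_0$, because $V$ does. The sphere $\Sigma$ may meet $K$, as it does for every small $r$ when $K$ is a circle in $\mathbb C^n$ and $p\in K$. As $z_0$ moves, $V\cap\Sigma$ may come closer and closer to $K\cap\Sigma$, where nothing bounds $u$. There is no common $M$, and the argument stops here.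

It must stop somewhere, since nothing in it used that $K$ is compact. For $K=\{z_1=0\}$, $u=-\log|z_1|$, $\varphi=\log|z_1|$, writing $b\ne0$ for the first coordinate of $z_0$, one may take $q=z_1/b$ and $V=\{z_1=b\}\cap C$. On $V\cap\Sigma$ the function $u$ is the constant $-\log|b|$, which tends to $\infty$ as $b\to0$.

So we want a compact set $C$ around $p$ on which every boundary point is harmless, either because $S_u$ is not near it or because $V$ is sure not to go there. Compactness of $K$ lets us choose $p$, and $\rho$ tells us how.

## 7. The $\rho$-farthest point of the singular set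

In the setting of Theorem 1, put $S=S_u$ (with $\Omega$ in the role of $X$) and suppose $S\ne\varnothing$. Then $S$ is compact, so there is $p\in S$ with $\rho(p)=\max_S\rho$.

What this means is visible for $\rho=|\cdot|^2$ in $\mathbb C^n$ when the maximum on $S$ is attained at $p=(1,0,\dots,0)$. With $z$ centered at $p$,
$$\rho=|p+z|^2=1+2\operatorname{Re}z_1+|z|^2,$$
and $\rho\le1$ on $S$ says exactly that $2\operatorname{Re}z_1\le-|z|^2$ on $S$. With $h=2\operatorname{Re}z_1$, the set $S$ lies in $\{h<0\}$ except at $p$, and it drops below $\{h=0\}$ at quadratic rate as one moves away from $p$. A truncated region $\{|z|\le r,\ h\ge-\delta\}$ with $\delta<r^2$ is a neighborhood of $p$ whose spherical boundary $\{|z|=r,\ h\ge-\delta\}$ misses $S$. Its flat boundary, the floor $\{h=-\delta\}$, may still meet $S$. But $h$ is pluriharmonic and lower on the floor than at the points inside. So the floor can be included in $T$, and $V$ will avoid it.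

Note that $p$ is farthest in $S$, not in $K$. The set $K$ may meet the spherical boundary, and this does no harm, because the extension $\tilde u$ of (3) is defined off $S$.

## 8. Proof of Theorem 1

Uniqueness is Fact 1. Let $u$ be psh on $\Omega\setminus K$, let $S=S_u$, and let $\tilde u$ be the psh function on $\Omega\setminus S$ from (3), with $\Omega$ for $X$. Suppose $S\ne\varnothing$, and let $p\in S$ satisfy $\rho(p)=\max_S\rho$.

**Step 1: local coordinates.** The aim is to see $S$ near $p$ below a pluriharmonic function. Choose coordinates $z$ centered at $p$. Taylor's formula to second order reads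
$$\rho(z)=\rho(p)+2\operatorname{Re}P(z)+L(z)+o(|z|^2),$$
where $P$ is a holomorphic polynomial of degree at most $2$ with $P(0)=0$, collecting the linear terms and the second-order terms in $z_jz_k$. The form $L$ is the Levi form, made of the terms in $z_j\bar z_k$. It is positive definite since $\rho$ is strictly psh, say $L(z)\ge2c|z|^2$ with $c>0$. Put $h=2\operatorname{Re}P$, a pluriharmonic function with $h(p)=0$. Choose $0<r<r'$ so small that the coordinate ball $B=\{|z|<r'\}$ is contained in $\Omega$ and in the domain of $\rho$, that the error term is at most $c|z|^2$ in absolute value on $B$, whence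
$$\rho-\rho(p)\ge h+c|z|^2\quad\text{on }B,$$
and that there is a psh $\varphi\not\equiv-\infty$ on $B$ with $K\cap B\subset\{\varphi=-\infty\}$. Since $\varphi$ is bounded above on the compact set $\{|z|\le r\}$, we may subtract a constant and assume $\varphi\le0$ there. On $S$ we have $\rho\le\rho(p)$, so
$$h\le-c|z|^2\quad\text{on }S\cap B. \tag{4}$$

**Step 2: the truncated ball.** We now set up the region and the bound $M$. Let $\delta=cr^2/2$ and
$$C=\{|z|\le r,\ h\ge-\delta\},\qquad W=\{|z|<r,\ h>-\delta\},\qquad \Sigma=\{|z|=r,\ h\ge-\delta\}.$$
The sets $C$ and $\Sigma$ are compact, $W$ is open, and $W\subset\operatorname{int}C$. Since $h(p)=0>-\delta$, $W$ is a neighborhood of $p$. By (4), $h\le-cr^2<-\delta$ on $S\cap\{|z|=r\}$, so $\Sigma\cap S=\varnothing$. Thus $\tilde u$ is usc on a neighborhood of the compact set $\Sigma$, and there is $M\in\mathbb R$ with $\tilde u\le M$ on $\Sigma$. This $M$ is fixed before any point $z_0$ is chosen.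

**Step 3: a level set that avoids $S$ and the floor.** The aim is to prove

**Claim.** $\tilde u(z_0)\le M$ whenever $z_0\in W$ and $\varphi(z_0)>-\infty$.

Such a $z_0$ is not in $K$, hence not in $S$. Let
$$T=(S\cap C)\cup\{|z|\le r,\ h=-\delta\}.$$
This is compact, and nonempty since it contains $p$. For $\varepsilon>0$ the function $\psi=h+\varepsilon\varphi$ is psh on $B$. On $S\cap C$ we have $\varphi=-\infty$ because $S\subset K$, so $\psi=-\infty$. On the floor $\{|z|\le r,\ h=-\delta\}$ we have $\varphi\le0$, so $\psi\le-\delta$. Hence $\sup_T\psi\le-\delta$. On the other hand $h(z_0)>-\delta$ and $\varphi(z_0)$ is a real number, so for small $\varepsilon$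
$$\psi(z_0)=h(z_0)+\varepsilon\varphi(z_0)>-\delta\ge\sup_T\psi.$$
The ball $B$ is pseudoconvex, so Fact 2 gives $q\in\mathcal O(B)$ with $q(z_0)=1>\sup_T|q|$. The two terms of $\psi$ have separate jobs: $\varepsilon\varphi$ puts $S\cap C$ below $z_0$, and $h$ puts the floor below $z_0$.

**Step 4: the maximum principle.** We finish the Claim. Let $V=\{z\in C:q(z)=1\}$. It contains $z_0$, and $V\cap T=\varnothing$. We check the hypotheses of Lemma 2 for $v=\tilde u$.

* Since $V\subset C$ and $S\cap C\subset T$, we have $V\cap S=\varnothing$. So $\tilde u$ is psh on the neighborhood $B\setminus S$ of $V$.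
* A point of $V\setminus\Sigma$ has $|z|<r$, since a point of $C$ with $|z|=r$ lies in $\Sigma$. It is not on the floor, which lies in $T$, so $h>-\delta$ there. Hence $V\setminus\Sigma\subset W\subset\operatorname{int}C$.
* On $V\cap\Sigma$ we have $\tilde u\le M$ by Step 2.

Lemma 2 gives $\tilde u\le M$ on $V$, and in particular $\tilde u(z_0)\le M$.

**Step 5: conclusion.** We pass from almost every point to every point. Since $\{\varphi=-\infty\}$ has measure zero, the Claim says that $\tilde u\le M$ a.e. on the open set $W\setminus S$, hence everywhere on it by Fact 1. So $u\le M$ on $W\setminus K$, and $W$ is a neighborhood of $p$. This contradicts $p\in S=S_u$. Hence $S=\varnothing$, and $u$ extends to $\Omega$ by (3). $\blacksquare$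

## 9. Closed pluripolar sets: which singular sets occur

If $K$ is closed but not compact, $S_u$ need not be empty. It can be described exactly.

**Theorem 2.** Let $X$ be a complex manifold of dimension $n\ge2$, $K\subset X$ closed and pluripolar, and $u$ psh on $X\setminus K$.

* (a) $u$ extends uniquely to a psh function $\tilde u$ on $X\setminus S_u$, and $X\setminus S_u$ is the largest open set containing $X\setminus K$ to which $u$ extends as a psh function.
* (b) $X\setminus S_u$ is locally Stein in $X$: every point of $X$ has a coordinate ball $U$ around it with $U\setminus S_u$ Stein.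
* (c) If $X$ is Stein, a closed subset $S$ of $X$ contained in $K$ equals $S_u$ for some psh $u$ on $X\setminus K$ if and only if $X\setminus S$ is Stein.

**Corollary.** Let $X$ be Stein of dimension $\ge2$ and $K\subset X$ closed and pluripolar. Every psh function on $X\setminus K$ extends to a psh function on $X$ if and only if $S=\varnothing$ is the only closed subset $S\subset K$ for which $X\setminus S$ is Stein.

The Corollary is immediate: by (a), $u$ extends to $X$ exactly when $S_u=\varnothing$, and by (c) the sets $S_u$ are exactly the closed $S\subset K$ with $X\setminus S$ Stein. As an example, for $X=\mathbb C^n$ and $K=\{z_1=0\}$ the set $S=K$ has Stein complement, and the corresponding function $-\log|z_1|$ has $S_u=K$.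

The proof of (b) compares $S_u$ with Hartogs figures. The next lemma plays the part of Section 8; the function $-\log|z_2|$ replaces $h$.

**Lemma 3.** Let $P=\{|z_1|<r_1,\ |z_2|<t_1,\ |\zeta|<\eta\}\subset\mathbb C\times\mathbb C\times\mathbb C^{n-2}$. Let $E\subset P$ be closed in $P$ with $E\subset\{\varphi=-\infty\}$ for some psh $\varphi\not\equiv-\infty$ on $P$. Suppose $E\cap\{|z_1|\ge r_0\}=\varnothing=E\cap\{|z_2|\le s\}$, where $0<r_0<r_1$ and $0<s<t_1$. Let $v$ be psh on $P\setminus E$. If $r_0\le r<r_1$, $s<t<t_1$, $0<\eta'<\eta$, then $v$ is bounded above on $\{|z_1|<r,\ |z_2|<t,\ |\zeta|<\eta'\}\setminus E$.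

For $n=2$ there is no variable $\zeta$, and the references to $\zeta$ below are void.

**Proof.** **Step 1: the bound on the known part.** The compact set $\{|z_1|=r,|z_2|\le t,|\zeta|\le\eta'\}$ lies in $P\setminus E$ because $r\ge r_0$. Let $M\in\mathbb R$ bound $v$ from above on it. If $|z_2|\le s$ and $|\zeta|\le\eta'$, the disc $\{|z_1|\le r\}$ over $(z_2,\zeta)$ misses $E$, together with the larger disc $\{|z_1|<r_1\}$. Its boundary lies in the compact set just named, so $v\le M$ on this disc by the maximum principle. Subtract a constant so that $\varphi\le0$ on $\{|z_1|\le r,|z_2|\le t,|\zeta|\le\eta'\}$.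

**Step 2: a slice.** We reduce to two variables. Since $\{\varphi=-\infty\}$ has measure zero, Fubini's theorem shows that for a.e. $\zeta$ with $|\zeta|<\eta'$ the slice of $\{\varphi=-\infty\}$ at $\zeta$ has measure zero. Fix such a $\zeta$, let $E_\zeta$ be the slice of $E$, and write $v,\varphi$ for the restrictions to the slice; they are psh in $(z_1,z_2)$, on the slice of $P\setminus E$ and on the slice of $P$ respectively. Set
$$B=\{|z_1|<r_1,\ 0<|z_2|<t_1\},\qquad C=\{|z_1|\le r,\ s\le|z_2|\le t\},$$
$$T=(E_\zeta\cap C)\cup\{|z_1|\le r,\ |z_2|=t\}.$$
As a product of planar open sets, $B$ is pseudoconvex. The sets $C$ and $T$ are compact subsets of $B$, since $E$ is closed in $P$, and $T\neq\varnothing$.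

**Step 3: the level set.** Let $|z_1^0|<r$, $s<|z_2^0|<t$ and $\varphi(z^0)>-\infty$. Put $\psi=-\log|z_2|+\varepsilon\varphi$, psh on $B$. On $E_\zeta\cap C$ it is $-\infty$; on $\{|z_1|\le r,|z_2|=t\}$ it is $\le-\log t$. Since $-\log|z_2^0|>-\log t$, for small $\varepsilon>0$ we have $\psi(z^0)>-\log t\ge\sup_T\psi$. Fact 2 gives $q\in\mathcal O(B)$ with $q(z^0)=1>\sup_T|q|$. The set $V=\{q=1\}\cap C$ misses $E_\zeta$, so $v$ is psh near $V$. It also misses $\{|z_2|=t\}$. Let
$$\Sigma=C\cap\bigl(\{|z_1|=r\}\cup\{|z_2|=s\}\bigr).$$
A point of $V\setminus\Sigma$ has $|z_1|<r$ and $s<|z_2|<t$, so $V\setminus\Sigma\subset\operatorname{int}C$. On $V\cap\Sigma$ we have $v\le M$ by Step 1. Lemma 2 in $\mathbb C^2$ gives $v(z^0)\le M$.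

**Step 4: almost everywhere, then everywhere.** On $\{|z_1|<r,|z_2|<t,|\zeta|<\eta'\}\setminus E$, points with $|z_2|\le s$ are covered by Step 1. Points with $|z_2|>s$ are covered by Step 3 except for those with exceptional $\zeta$ or with $\varphi=-\infty$, which form a null set. So $v\le M$ a.e., and everywhere by Fact 1. $\square$

## 10. Proof of Theorem 2

**Part (a).** The extension $\tilde u$ is (3), and it is unique by Fact 1. A psh extension of $u$ to an open $G\supset X\setminus K$ is usc with values $<\infty$, hence locally bounded above on $G$. So no point of $S_u$ lies in $G$, that is, $G\subset X\setminus S_u$.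

**Part (b), Step 1: what is to be shown.** Write $S=S_u$. For points outside $S$, take a coordinate ball missing $S$. Let $p\in S$. Choose a coordinate ball $U$ around $p$, identified with a ball in $\mathbb C^n$, carrying a psh $\varphi\not\equiv-\infty$ with $K\cap U\subset\{\varphi=-\infty\}$. Let $D=U\setminus S$. For a unit vector $w$ and an open set $G$ put
$$\delta_{G,w}(z)=\sup\{R:\ z+\sigma w\in G\ \text{ for all } |\sigma|<R\},\qquad z\in G.$$
If $0<R<\delta_{D,w}(z)$, the compact disc $\{z+\sigma w:|\sigma|\le R\}$ lies in $D$, and so do the discs of the same radius around nearby points. So $\delta_{D,w}$ is lower semicontinuous, and $-\log\delta_{D,w}$ is usc. We show that *$-\log\delta_{D,w}$ is psh on $D$ for each $w$*. This suffices: a ball of radius $R$ around $z$ lies in $D$ exactly when all discs of radius $R$ around $z$ in all directions $w$ do. So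
$$-\log\operatorname{dist}(\cdot,\partial D)=\sup_w\bigl(-\log\delta_{D,w}\bigr),$$
which is continuous and a supremum of psh functions, hence psh. As $D$ is bounded, it is an exhaustion function of $D$, so $D$ is pseudoconvex, i.e. Stein.

**Part (b), Step 2: a disc on which the property fails.** On complex lines parallel to $w$, the function $-\log\delta_{D,w}$ is minus the logarithm of the distance to the complement of a bounded planar open set. It is continuous and a supremum of functions $-\log|\sigma-b|$ with $b$ in the complement, hence subharmonic. Suppose $-\log\delta_{D,w}$ is not psh. We use the standard criterion (Hörmander, Thm 1.6.3): a usc function $g$ on a planar open set is subharmonic (or $\equiv-\infty$ on components) if for every closed disc in the set and every polynomial $f$, the inequality $g\le\operatorname{Re}f$ on the boundary circle implies it inside. So there are $a\in\mathbb C^n$, necessarily linearly independent of $w$, a point $z_*$, $r>0$ with $\{z_*+\tau a:|\tau|\le r\}\subset D$, a polynomial $f$, and $|\tau_0|<r$, with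
$$-\log\delta_{D,w}(z_*+\tau a)\le\operatorname{Re}f(\tau)\ \ (|\tau|=r),\qquad \delta_{D,w}(z_*+\tau_0a)<e^{-\operatorname{Re}f(\tau_0)}. \tag{5}$$

**Part (b), Step 3: a Hartogs figure.** We turn (5) into the geometry of Lemma 3. Complete $a,w$ to a basis by $e_3,\dots,e_n$ and set
$$F(\tau,\lambda,\zeta)=z_*+\tau a+\lambda e^{-f(\tau)}w+\sum_{j\ge3}\zeta_je_j.$$
This is a biholomorphic map of $\mathbb C^n$ onto $\mathbb C^n$: $\tau$, $\mu=\lambda e^{-f(\tau)}$ and $\zeta$ are linear coordinates, and $\lambda=\mu e^{f(\tau)}$.

* (i) For $|\tau|=r$ and $|\lambda|<1$: $F(\tau,\lambda,0)\in D$. Indeed $|\lambda e^{-f(\tau)}|<e^{-\operatorname{Re}f(\tau)}\le\delta_{D,w}(z_*+\tau a)$ by (5).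
* (ii) There is $s\in(0,1)$ with $F(\tau,\lambda,0)\in D$ for $|\tau|\le r$, $|\lambda|\le s$, because $\{z_*+\tau a:|\tau|\le r\}$ is a compact subset of the open set $D$.
* (iii) There is $|\lambda_0|<1$ with $F(\tau_0,\lambda_0,0)\notin D$. By (5) there is $\sigma$ with $|\sigma|<e^{-\operatorname{Re}f(\tau_0)}$ and $z_*+\tau_0a+\sigma w\notin D$; put $\lambda_0=\sigma e^{f(\tau_0)}$.
* (iv) For $|\tau|\le r$ and $|\lambda|<1$: $F(\tau,\lambda,0)\in U$. The ball $U$ is convex. If the open discs of radii $R_0$, $R_1$ in direction $w$ around $x_0,x_1\in U$ lie in $U$, so does the disc of radius $(1-\theta)R_0+\theta R_1$ around $(1-\theta)x_0+\theta x_1$ for $0\le\theta\le1$. So $\delta_{U,w}$ is concave and positive, and $-\log\delta_{U,w}$ is convex and finite, hence continuous and psh. On $|\tau|=r$ we have $-\log\delta_{U,w}\le-\log\delta_{D,w}\le\operatorname{Re}f$ at $z_*+\tau a$, since $D\subset U$. By the maximum principle for $-\log\delta_{U,w}(z_*+\tau a)-\operatorname{Re}f(\tau)$, we get $\delta_{U,w}(z_*+\tau a)\ge e^{-\operatorname{Re}f(\tau)}$ for all $|\tau|\le r$. This gives (iv) as in (i).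

By (ii) and (iii), $|\lambda_0|>s$. By (iii) and (iv), $F(\tau_0,\lambda_0,0)\in U\setminus D\subset S$.

**Part (b), Step 4: applying Lemma 3.** Choose $|\lambda_0|<t<t_1<1$. The sets
$$\{|\tau|=r,|\lambda|\le t_1,\zeta=0\},\quad\{|\tau|\le r,|\lambda|\le s,\zeta=0\},\quad\{|\tau|\le r,|\lambda|\le t_1,\zeta=0\}$$
are compact; by (i), (ii) and (iv), $F$ maps the first two into the open set $D$ and the third into the open set $U$. The same then holds for small neighborhoods of these sets. So there are $|\tau_0|<r_0<r<r_1$ and $\eta>0$ such that, with
$$P=\{|\tau|<r_1,\ |\lambda|<t_1,\ |\zeta|<\eta\},$$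
we have $F(P)\subset U$, and $F$ maps $P\cap\{|\tau|\ge r_0\}$ and $P\cap\{|\lambda|\le s\}$ into $D$. Let $E=P\cap F^{-1}(S)$. It is closed in $P$, it is disjoint from $\{|\tau|\ge r_0\}$ and from $\{|\lambda|\le s\}$, and it is contained in $\{\varphi\circ F=-\infty\}$ because $S\subset K$. The function $\varphi\circ F$ is psh and $\not\equiv-\infty$ on $P$, as $\varphi\not\equiv-\infty$ on the nonempty open set $F(P)$. The function $v=\tilde u\circ F$ is psh on $P\setminus E$. By Lemma 3 (with these $r,t$ and, say, $\eta'=\eta/2$), $v$ is bounded above on $\{|\tau|<r,|\lambda|<t,|\zeta|<\eta'\}\setminus E$. This is a neighborhood of $(\tau_0,\lambda_0,0)$ minus $E$. Hence $\tilde u$, and therefore $u$, is bounded above near $F(\tau_0,\lambda_0,0)\in S$, contradicting the definition of $S$. So $-\log\delta_{D,w}$ is psh, and (b) follows.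

**Part (c), necessity.** If $S=S_u$, then $X\setminus S$ is locally Stein in the Stein manifold $X$ by (b). By the theorem of Docquier–Grauert (Math. Ann. 140 (1960)), a locally Stein open subset of a Stein manifold is Stein. So $X\setminus S$ is Stein.

**Part (c), sufficiency.** Here we construct $u$ from an exhaustion. Let $S\subset K$ be closed with $X\setminus S$ Stein, let $\kappa$ be a continuous psh exhaustion function of $X\setminus S$, and put $u=\kappa|_{X\setminus K}$. Since $\kappa$ is locally bounded on $X\setminus S$, $S_u\subset S$. Conversely, let $p\in S$. Since $S$ has measure zero, it has empty interior, so there are $z_j\in X\setminus S$ with $z_j\to p$. As $p\notin X\setminus S$, the $z_j$ eventually leave every compact subset of $X\setminus S$, so $\kappa(z_j)\to\infty$. The set $X\setminus K$ is dense, because $K$ has measure zero, and $\kappa$ is continuous. So there are $z_j'\in X\setminus K$ with $z_j'\to p$ and $\kappa(z_j')>\kappa(z_j)-1\to\infty$. Hence $p\in S_u$, and $S_u=S$. $\blacksquare$
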